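# Canceling a doubled operator in type I von Neumann algebras

## 1. Two nilpotent matrices shrinking at different speeds

Let $E_{ij}$ be the $2\times2$ matrix units, and for each integer $k\ge1$ put
$$A_k=\tfrac1k E_{12}=\begin{pmatrix}0&1/k\\0&0\end{pmatrix},\qquad B_k=\tfrac1{k^2}E_{12}=\begin{pmatrix}0&1/k^2\\0&0\end{pmatrix}.$$
For each fixed $k$ these are similar. Let us find all similarities. Write $Y=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Then
$$YA_k=\frac1k\begin{pmatrix}0&a\\0&c\end{pmatrix},\qquad B_kY=\frac1{k^2}\begin{pmatrix}c&d\\0&0\end{pmatrix},$$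
so $YA_k=B_kY$ means $c=0$ and $d=ka$:
$$Y=\begin{pmatrix}a&b\\0&ka\end{pmatrix}.\tag{1}$$
Such a $Y$ is invertible exactly when $a\ne0$. Then $\|Y\|\ge k|a|$ and $\|Y^{-1}\|\ge1/|a|$, so $\|Y\|\,\|Y^{-1}\|\ge k$. Every similarity between $A_k$ and $B_k$ is expensive, and the price grows with $k$.

Now put all the $k$ together. The sequences $A=(A_k)_k$ and $B=(B_k)_k$ are elements of $\mathbb M_2(\ell^\infty)$, the algebra of bounded sequences of $2\times2$ matrices. An invertible element of this algebra is a bounded sequence $(Y_k)$ with bounded inverses. By the computation there is no invertible $Y$ in $\mathbb M_2(\ell^\infty)$ with $YAY^{-1}=B$, although $A$ and $B$ are similar at every coordinate.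

Next, double everything. Is $A\oplus A$ similar to $B\oplus B$ in $\mathbb M_4(\ell^\infty)$? There are now many more matrices that might do the job. After a permutation of the basis, $A_k\oplus A_k$ becomes $\begin{pmatrix}0&I/k\\0&0\end{pmatrix}$ with $2\times2$ blocks, and $B_k\oplus B_k$ becomes $\begin{pmatrix}0&I/k^2\\0&0\end{pmatrix}$. The same computation, with $2\times2$ blocks in place of numbers, shows that the intertwining matrices are $X=\begin{pmatrix}P&Q\\0&kP\end{pmatrix}$. If $X$ is invertible, then $P$ is invertible, $\|X\|\ge k\|P\|$ and $\|X^{-1}\|\ge\|P^{-1}\|\ge1/\|P\|$. So again $\|X\|\,\|X^{-1}\|\ge k$, and the doubles are not similar either.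

In this example doubling did not help. Can it ever help? Could two bounded families of $n\times n$ matrices be dissimilar for reasons of norm, while their doubles are similar with bounded norms?

## 2. Similarity in $\mathbb M_n(\mathcal A)$ and the three theorems

**Definition (similarity).** For operators $T,S$ in a von Neumann algebra $\mathcal N$ we say that $T$ is similar to $S$ in $\mathcal N$, and write $T\sim S$, if there is an invertible $X\in\mathcal N$ with $XTX^{-1}=S$.

The words "in $\mathcal N$" matter: in the example, $A$ and $B$ are similar coordinate by coordinate but not in $\mathbb M_2(\ell^\infty)$.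

We recall that a von Neumann algebra of type $\mathrm I_n$ ($n$ a positive integer) is isomorphic to $\mathbb M_n(\mathcal A)$, where $\mathcal A$, its center, is an abelian von Neumann algebra. Then $\mathbb M_2(\mathcal M)\cong\mathbb M_{2n}(\mathcal A)$. We write $T\oplus T=\begin{pmatrix}T&0\\0&T\end{pmatrix}$, and $T^{(m)}$ for the direct sum of $m$ copies of $T$. Norms of complex matrices are operator norms.

The question, as posed in Jiang, Ma, Shi and Zhang, "The Ulam–Kaplansky problem in operator algebras", arXiv:2607.20593 (2026), is this: if $\mathcal M$ has type $\mathrm I_n$ and $T_1\oplus T_1\sim T_2\oplus T_2$ in $\mathbb M_2(\mathcal M)$, is $T_1\sim T_2$ in $\mathcal M$? The statement of the problem allows two partial results to be quoted, one for $1\le n\le3$ and one under an extra hypothesis on the relative commutant of $T_1$. The proof below uses neither.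

**Theorem 1.** Let $n\ge1$, let $\mathcal M$ be of type $\mathrm I_n$ and let $T_1,T_2\in\mathcal M$. Then $T_1\oplus T_1$ is similar to $T_2\oplus T_2$ in $\mathbb M_2(\mathcal M)$ if and only if $T_1$ is similar to $T_2$ in $\mathcal M$.

So the answer is yes for every $n$. The proof gives more: whole sequences of operators can be conjugated at once, a common summand can be canceled, and the norm of the similarity is controlled.

**Theorem 2.** Let $\mathcal A$ be an abelian von Neumann algebra, let $n,p,m\ge1$ and $a\ge0$. Let $(R_i)_{i\in\mathbb N}\subset\mathbb M_p(\mathcal A)$ and $(S_i)_{i\in\mathbb N},(T_i)_{i\in\mathbb N}\subset\mathbb M_n(\mathcal A)$. If some invertible $X\in\mathbb M_{ap+mn}(\mathcal A)$ satisfies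
$$X\,(R_i^{(a)}\oplus S_i^{(m)})\,X^{-1}=R_i^{(a)}\oplus T_i^{(m)}\qquad\text{for all }i,$$
then some invertible $Y\in\mathbb M_n(\mathcal A)$ satisfies $YS_iY^{-1}=T_i$ for all $i$. Moreover $\|Y\|,\|Y^{-1}\|\le\kappa$, where $\kappa$ depends only on $n,p,a,m$ and $\max(\|X\|,\|X^{-1}\|)$. In particular $\kappa$ does not depend on the operators or their norms.

The last theorem says exactly how far, among type I algebras, this goes.

**Definition (bounded degree).** A type I von Neumann algebra has bounded degree if it is a finite direct sum of algebras of type $\mathrm I_n$ with $n<\infty$.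

For example, $\mathbb M_2(\ell^\infty)\oplus\mathbb M_5(L^\infty[0,1])$ has bounded degree, while $\prod_{k\ge1}\mathbb M_k(\mathbb C)$ and $B(\ell^2)$ do not.

**Theorem 3.** Let $\mathcal M$ be a type I von Neumann algebra. The following are equivalent:

- (i) for all $T_1,T_2\in\mathcal M$: $T_1\oplus T_1\sim T_2\oplus T_2$ in $\mathbb M_2(\mathcal M)$ implies $T_1\sim T_2$ in $\mathcal M$;
- (ii) $\mathcal M$ has bounded degree.

So the implication fails for every type $\mathrm I_\infty$ algebra, such as $B(\ell^2)$, and for $\prod_k\mathbb M_{n_k}(\mathbb C)$ with $n_k$ unbounded.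

## 3. Degree one, and scalar matrices of any size

**Degree $n=1$.** Here $\mathcal M=\mathcal A$ is abelian, and $T_1\oplus T_1$ is $T_1$ times the identity of $\mathbb M_2(\mathcal A)$, a central element. Conjugation does not move it, so $T_1\oplus T_1\sim T_2\oplus T_2$ forces $T_1=T_2$.

**Scalars, $\mathcal A=\mathbb C$.** Now $T_1,T_2$ are complex $n\times n$ matrices. The Jordan form of $T\oplus T$ contains each Jordan block of $T$ twice as often as $T$ does. If the doubled lists of blocks agree, the original lists agree, so $T_1\sim T_2$. For later use we put the same argument in terms of modules.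

**Krull–Schmidt theorem.** Every finite-dimensional module over an algebra over $\mathbb C$ is a finite direct sum of indecomposable modules. For each indecomposable $V$, the number $\mu_V(N)$ of summands isomorphic to $V$ depends only on $N$, and $N\cong N'$ if and only if $\mu_V(N)=\mu_V(N')$ for all $V$.

A matrix $T$ makes $\mathbb C^n$ a module over $\mathbb C[t]$, with $t$ acting as $T$, and similarity of matrices is isomorphism of modules. From $2\mu_V(N_1)=2\mu_V(N_2)$ for all $V$ one gets $N_1\cong N_2$. The only property used is that multiplicities add under direct sums and that one can divide by $2$.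

**The first serious case: $\mathcal A=\ell^\infty$.** An element of $\mathbb M_n(\ell^\infty)$ is a bounded sequence of matrices. At each coordinate the scalar case supplies an invertible $Y_k$ with $Y_kT_1(k)=T_2(k)Y_k$. To assemble the $Y_k$ into an invertible element we need $\sup_k\|Y_k\|<\infty$ and $\sup_k\|Y_k^{-1}\|<\infty$. The scalar argument says nothing about norms, and Section 1 shows that similarity at each coordinate does not suffice. So we must use the bounds on $X(k)$ and $X(k)^{-1}$, and what we want is this: *if the doubles are similar through a matrix of norm at most $K$, with inverse of norm at most $K$, then the originals are similar through a matrix whose norms are bounded in terms of $n$ and $K$ alone.*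

## 4. Blocks of $X$ and limits of operators: two attempts

Let $T_1,T_2\in\mathbb M_n(\mathbb C)$ and $X(T_1\oplus T_1)=(T_2\oplus T_2)X$, with $\|X\|,\|X^{-1}\|\le K$.

**Attempt A: use the blocks of $X$.** Write $X=(X_{\alpha\beta})_{\alpha,\beta=1,2}$ with $n\times n$ blocks. Comparing blocks gives
$$X_{\alpha\beta}T_1=T_2X_{\alpha\beta}.\tag{2}$$
So all four blocks, and all their linear combinations, intertwine $T_1$ with $T_2$, and they have norm at most $K$. If some combination $\sum c_{\alpha\beta}X_{\alpha\beta}$ with controlled coefficients were invertible, with controlled inverse, we would be done. Since $X$ is invertible, it is tempting to expect that the four blocks span some invertible matrix.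

This stops at $n=3$. Let $J_iv=e_i\times v$ be the cross product with the $i$-th basis vector of $\mathbb C^3$, and let
$$X=\begin{pmatrix}J_3&J_1-iJ_2\\J_1+iJ_2&-J_3\end{pmatrix}\in\mathbb M_6(\mathbb C)$$
(in front of $J_2$, the letter $i$ is the imaginary unit). Every linear combination $S$ of the blocks is an antisymmetric $3\times3$ matrix, so $\det S=\det S^{\mathsf T}=-\det S$ and $S$ is singular. Yet $X$ is invertible. Indeed $e_i\times(e_j\times v)=(e_i\cdot v)e_j-(e_i\cdot e_j)v$ gives
$$J_1^2+J_2^2+J_3^2=-2I,\qquad [J_1,J_2]=J_3,\quad[J_2,J_3]=J_1,\quad[J_3,J_1]=J_2,$$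
where $[S,S']=SS'-S'S$. The blocks of $X^2$ are therefore
$$\begin{aligned}(1,1):&\quad J_1^2+J_2^2+J_3^2+i[J_1,J_2]=-2I+iJ_3,\\(1,2):&\quad[J_3,J_1]-i[J_3,J_2]=J_2+iJ_1=i(J_1-iJ_2),\\(2,1):&\quad[J_1,J_3]+i[J_2,J_3]=-J_2+iJ_1=i(J_1+iJ_2),\\(2,2):&\quad J_1^2+J_2^2+J_3^2-i[J_1,J_2]=-2I-iJ_3.\end{aligned}$$
So $X^2=iX-2I$, hence $X(iI-X)=2I$ and $X$ is invertible. Take $T_1=T_2=0$ in $\mathbb M_3(\mathbb C)$. This $X$ is a legitimate similarity of the doubles, and no combination of its blocks is invertible. Of course $Y=I$ works here, but $I$ is not in the span of the blocks: in general we must look for $Y$ in the full space of intertwiners.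

**Attempt B: compactness on the operators.** Suppose there is no uniform bound. Then there is a sequence of data $T_{1,k},T_{2,k},X_k$, with $X_k$ bounded as above, for which the best $Y$ gets worse and worse. Suppose also that the $T_{j,k}$ are bounded. Pass to limits $T_{j,k}\to T_j$ and $X_k\to X$. Then $X$ is invertible and $X(T_1\oplus T_1)=(T_2\oplus T_2)X$, and by Section 3 some invertible $Y$ has $YT_1=T_2Y$. We would like to perturb $Y$ to an intertwiner for $T_{1,k},T_{2,k}$.

This is where it stops. The limit operators can have far more intertwiners than the operators along the sequence. Take $T_{1,k}=T_{2,k}=\frac1kE_{12}$ and $X_k=I$. The limits are $T_1=T_2=0$, and the scalar argument may hand us $Y=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. But the matrices commuting with $\frac1kE_{12}$ are $\begin{pmatrix}a&b\\0&a\end{pmatrix}$, for every $k$, and none of them is close to $Y$.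

The repair is suggested by the failure. What must be found is a $Y$ that is a *limit of intertwiners*. So do not take the limit of the operators and then the intertwiners; take the limit of the spaces of intertwiners themselves. These live in a fixed finite-dimensional space, whatever the operators or their norms. In Section 1 this detects the trouble at once: by (1) the intertwiners from $A_k$ to $B_k$ are spanned by $E_{12}$ and $\frac1kE_{11}+E_{22}$, and as $k\to\infty$ this plane tends to the span of $E_{12}$ and $E_{22}$, which consists of singular matrices.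

What is lost is the interpretation: the limit space need not be the space of all intertwiners between any two limiting operators. But products of intertwiners are intertwiners, and products survive limits. So the limit is an *algebra*, and that is enough to run Krull–Schmidt once more, over the limit algebra in place of $\mathbb C[t]$.

## 5. Limits of commutants and a uniform bound

**Limits of subspaces.** Give $\mathbb M_d(\mathbb C)$ the Hilbert–Schmidt inner product. A sequence of subspaces $E_k\subset\mathbb M_d(\mathbb C)$ converges to a subspace $E$ if the orthogonal projections $Q_k$ onto $E_k$ converge to the orthogonal projection $Q$ onto $E$. The set of subspaces of a fixed dimension (the Grassmannian) is compact for this convergence. Since only finitely many dimensions occur, every sequence of subspaces has a convergent subsequence. For instance, the lines spanned by $E_{11}+kE_{22}$ converge to the line spanned by $E_{22}$. If $E_k\to E$, then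
$$W_k\in E_k,\ W_k\to W\ \Longrightarrow\ W\in E,\qquad\text{and}\qquad W\in E\ \Longrightarrow\ Q_kW\in E_k,\ Q_kW\to W.\tag{3}$$
For the first part, $W_k=Q_kW_k\to QW$, so $W=QW$. For the second, $Q_kW\to QW=W$.

**Corner modules.** If $E$ is a unital algebra and $e\in E$ is idempotent, then $eE=\{ew:w\in E\}$ is a right $E$-module. For example, let $E$ be the upper triangular $2\times2$ matrices. Then $E_{11}E$ is spanned by $E_{11},E_{12}$, and $E_{22}E$ by $E_{22}$. Their dimensions differ, so these two modules are not isomorphic.

**Lemma 4.** Let $n,p,m\ge1$, $a\ge0$, $K\ge1$. There is $\kappa<\infty$ such that the following holds. Let $(C_i)_{i\in I}\subset\mathbb M_p(\mathbb C)$ and $(A_i)_{i\in I},(B_i)_{i\in I}\subset\mathbb M_n(\mathbb C)$ be any families, and let $X\in\mathbb M_{ap+mn}(\mathbb C)$ be invertible with $\|X\|,\|X^{-1}\|\le K$ and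
$$X\,(C_i^{(a)}\oplus A_i^{(m)})=(C_i^{(a)}\oplus B_i^{(m)})\,X\qquad(i\in I).\tag{4}$$
Then there is an invertible $Y\in\mathbb M_n(\mathbb C)$ with $YA_i=B_iY$ for all $i\in I$ and $\|Y\|,\|Y^{-1}\|\le\kappa$.

For a first reading take $a=0$ and $m=2$; the $C_i$ then play no role.

*Proof.* Suppose no $\kappa$ works. Then for each $k\in\mathbb N$ there are families $(C_{k,i}),(A_{k,i}),(B_{k,i})$, $i\in I_k$, and an invertible $X_k$ satisfying the hypotheses, such that no invertible $Y$ with $YA_{k,i}=B_{k,i}Y$ for all $i$ has $\|Y\|,\|Y^{-1}\|\le k$.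

**Step 1: put all the intertwiners into one algebra.** We want a single space, of size independent of $k$, that contains all the intertwiners and is closed under products. Put $d=p+2n$ and $\mathbb C^d=\mathbb C^p\oplus\mathbb C^n\oplus\mathbb C^n$, with coordinate projections $p_1,p_2,p_3$. Call $(C_{k,i})$, $(A_{k,i})$, $(B_{k,i})$ the first, second and third family. Let
$$E_k=\{C_{k,i}\oplus A_{k,i}\oplus B_{k,i}:i\in I_k\}'\subset\mathbb M_d(\mathbb C),$$
the commutant. It is a unital subalgebra, and it contains $p_1,p_2,p_3$ because the operators are block diagonal. Writing the commutation relation in blocks, one sees that $p_uE_kp_v$ is exactly the space of intertwiners from the $v$-th family to the $u$-th. For example,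
$$p_3E_kp_2=\{W\in\mathbb M_n(\mathbb C):WA_{k,i}=B_{k,i}W\text{ for all }i\}.$$

**Step 2: pass to the limit.** This step produces the limit algebra and the limit of $X_k$. Along a subsequence, $E_k\to E$ for some subspace $E\subset\mathbb M_d(\mathbb C)$. If $W,W'\in E$, then $(Q_kW)(Q_kW')\in E_k$ converges to $WW'$, so $WW'\in E$ by (3). Also $1,p_1,p_2,p_3$ lie in every $E_k$, hence in $E$. So $E$ is a unital finite-dimensional algebra containing $p_1,p_2,p_3$. The matrices $X_k,X_k^{-1}$ have norm at most $K$ and fixed size. Along a further subsequence $X_k\to X$ and $X_k^{-1}\to X'$, and then $X'X=XX'=1$. This is where the bound on the norms of *both* $X_k$ and $X_k^{-1}$ is used.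

**Step 3: turn $X$ into an isomorphism of $E$-modules.** The purpose is to make the limit similarity into something Krull–Schmidt can read. Let $N=a+m$ and
$$s=(\underbrace{1,\dots,1}_{a},\underbrace{2,\dots,2}_{m}),\qquad t=(\underbrace{1,\dots,1}_{a},\underbrace{3,\dots,3}_{m}).$$
Write $X_k$ in $N\times N$ block form, according to the $N$ direct summands. By (4), its $(\alpha,\beta)$ block intertwines the $s_\beta$-th family with the $t_\alpha$-th, so it belongs to $p_{t_\alpha}E_kp_{s_\beta}$; compare (2). Multiplying (4) by $X_k^{-1}$ on both sides shows in the same way that the $(\beta,\alpha)$ block of $X_k^{-1}$ lies in $p_{s_\beta}E_kp_{t_\alpha}$. By (3) the corresponding blocks of $X$ and $X'$ lie in $p_{t_\alpha}Ep_{s_\beta}$ and $p_{s_\beta}Ep_{t_\alpha}$. Hence left multiplication by $X$ (matrix times column) is a well-defined map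
$$\bigoplus_\beta p_{s_\beta}E\longrightarrow\bigoplus_\alpha p_{t_\alpha}E .$$
It commutes with right multiplication by $E$, and left multiplication by $X'$ is its inverse. Therefore, as right $E$-modules,
$$(p_1E)^a\oplus(p_2E)^m\cong(p_1E)^a\oplus(p_3E)^m.\tag{5}$$

**Step 4: cancel.** We now remove the summand $p_1E$ and divide by $m$. All modules in (5) are finite-dimensional over $\mathbb C$. By Krull–Schmidt, for every indecomposable $V$,
$$a\,\mu_V(p_1E)+m\,\mu_V(p_2E)=a\,\mu_V(p_1E)+m\,\mu_V(p_3E),$$
so $\mu_V(p_2E)=\mu_V(p_3E)$ because $m\ge1$. Hence there is an isomorphism of right $E$-modules $\varphi:p_2E\to p_3E$.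

**Step 5: read off an invertible matrix in the limit.** An isomorphism between corner modules is multiplication by an element of $E$; we make this explicit. Put $Y=\varphi(p_2)\in p_3E$ and $Z=\varphi^{-1}(p_3)\in p_2E$. Since $Y=\varphi(p_2p_2)=\varphi(p_2)p_2=Yp_2$, we have $Y\in p_3Ep_2$; similarly $Z\in p_2Ep_3$. For $w\in p_2E$ we have $\varphi(w)=\varphi(p_2w)=Yw$, and for $v\in p_3E$ we have $\varphi^{-1}(v)=\varphi^{-1}(p_3v)=Zv$. Hence
$$ZY=\varphi^{-1}(Y)=\varphi^{-1}(\varphi(p_2))=p_2,\qquad YZ=\varphi(Z)=p_3.$$
So $Y$, regarded as a map from the second summand $\mathbb C^n$ to the third, is an invertible $n\times n$ matrix.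

**Step 6: go back to finite $k$.** The point is that $Y$, being in $E$, is automatically a limit of true intertwiners. Put $Y_k=p_3(Q_kY)p_2$. Since $Q_kY\in E_k$ and $p_2,p_3\in E_k$, we have $Y_k\in p_3E_kp_2$, that is, $Y_kA_{k,i}=B_{k,i}Y_k$ for all $i$. By (3), $Y_k\to p_3Yp_2=Y$ along the subsequence. So for all large $k$ in the subsequence the $n\times n$ matrix $Y_k$ is invertible, $\|Y_k\|\le\|Y\|+1$ and $\|Y_k^{-1}\|\le\|Y^{-1}\|+1$. As soon as also $k\ge\max(\|Y\|,\|Y^{-1}\|)+1$, this contradicts the choice of the $k$-th data. $\square$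

The norms of the operators $A_{k,i},B_{k,i},C_{k,i}$ never entered: the proof sees them only through $E_k$. This is why $\kappa$ is independent of the operators, and why arbitrary families cost no more than single matrices.

For $\mathcal A=\ell^\infty$ the question is now settled, since one can choose $Y_k$ separately at each coordinate. For general $\mathcal A$ the choice must also be measurable.

## 6. From a uniform bound to a measurable similarity

We recall three facts.

- Every abelian von Neumann algebra is an $\ell^\infty$-direct sum of algebras $L^\infty(\Omega,\mu)$ with $\mu$ a probability measure.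
- An element of $\mathbb M_N(L^\infty(\Omega,\mu))$ is a class of bounded measurable functions $\Omega\to\mathbb M_N(\mathbb C)$ modulo null sets, with norm $\operatorname{ess\,sup}_\omega\|X(\omega)\|$.
- (Kuratowski–Ryll-Nardzewski selection theorem.) Let $P$ be a measurable space and $\mathcal Y$ a Polish space. Suppose that to each $z\in P$ a nonempty closed set $F(z)\subset\mathcal Y$ is assigned, so that $\{z:F(z)\cap U\ne\emptyset\}$ is measurable for every open $U\subset\mathcal Y$. Then there is a measurable $\sigma:P\to\mathcal Y$ with $\sigma(z)\in F(z)$ for all $z$.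

*Proof of Theorem 2.* We may assume $\mathcal A\neq0$. Let $K=\max(\|X\|,\|X^{-1}\|)$, so $K\ge1$, and let $\kappa$ be the constant of Lemma 4 for $n,p,m,a,K$.

**Step 1: reduce to one probability space.** Write $\mathcal A$ as a direct sum of algebras $L^\infty(\Omega_j,\mu_j)$. On each summand the components of $X$ and $X^{-1}$ have norm at most $K$. If on each summand we find $Y_j$ with $\|Y_j\|,\|Y_j^{-1}\|\le\kappa$, then $(Y_j)_j$ is an invertible element of $\mathbb M_n(\mathcal A)$ with the same bounds. So we may assume $\mathcal A=L^\infty(\Omega,\mu)$.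

**Step 2: apply Lemma 4 at almost every point.** Choose bounded measurable representatives of $R_i,S_i,T_i,X,X^{-1}$. The relations
$$X(\omega)\,(R_i(\omega)^{(a)}\oplus S_i(\omega)^{(m)})=(R_i(\omega)^{(a)}\oplus T_i(\omega)^{(m)})\,X(\omega)\quad(i\in\mathbb N),$$
together with the fact that the representative of $X^{-1}$ at $\omega$ is the inverse of $X(\omega)$ and that both have norm at most $K$, are countably many conditions. Each holds almost everywhere, so all hold off one measurable null set $\Omega_0$. (This is one place where countability of the families is used.) For $\omega\notin\Omega_0$, Lemma 4 gives some $Y$ with $YS_i(\omega)=T_i(\omega)Y$ for all $i$ and $\|Y\|,\|Y^{-1}\|\le\kappa$.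

**Step 3: set up the choice on a universal parameter space.** To choose measurably we work with all pairs of sequences of matrices at once. Let
$$\mathcal Y=\{Y\in\mathbb M_n(\mathbb C)\text{ invertible}:\|Y\|\le\kappa,\ \|Y^{-1}\|\le\kappa\}.$$
This is the set of $Y$ with $\kappa^{-1}\|v\|\le\|Yv\|\le\kappa\|v\|$ for all $v\in\mathbb C^n$, so it is closed and bounded, hence compact. Let $\mathcal Z=\mathbb M_n(\mathbb C)^{\mathbb N}\times\mathbb M_n(\mathbb C)^{\mathbb N}$, a Polish space, and
$$G=\{((A_i),(B_i),Y)\in\mathcal Z\times\mathcal Y:YA_i=B_iY\text{ for all }i\},$$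
which is closed. Let $P$ be the projection of $G$ to $\mathcal Z$, and for $z\in P$ let $F(z)=\{Y\in\mathcal Y:(z,Y)\in G\}$, a nonempty closed set.

**Step 4: check measurability of $F$.** This is the hypothesis of the selection theorem. Let $D\subset\mathcal Y$ be closed. Then $\{z\in P:F(z)\cap D\neq\emptyset\}$ is the projection to $\mathcal Z$ of the closed set $G\cap(\mathcal Z\times D)$. Projection along a compact factor maps closed sets to closed sets: if $(z_l,Y_l)$ lies in the set and $z_l\to z$, a subsequence of $(Y_l)$ converges to some $Y$, and $(z,Y)$ lies in the set. So $\{z\in P:F(z)\cap D\neq\emptyset\}$ is closed; in particular, taking $D=\mathcal Y$, $P$ is closed. An open $U\subset\mathcal Y$ is a countable union of closed sets $D_l$, and $\{z\in P:F(z)\cap U\ne\emptyset\}=\bigcup_l\{z\in P:F(z)\cap D_l\neq\emptyset\}$ is Borel.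

**Step 5: select and substitute.** The selection theorem gives a Borel map $\sigma:P\to\mathcal Y$ with $\sigma(z)\in F(z)$. The map $\omega\mapsto z(\omega)=((S_i(\omega))_i,(T_i(\omega))_i)$ is measurable into $\mathcal Z$, and $z(\omega)\in P$ for $\omega\notin\Omega_0$ by Step 2. Put $Y(\omega)=\sigma(z(\omega))$ for $\omega\notin\Omega_0$ and $Y(\omega)=I$ on $\Omega_0$. Then $Y$ is measurable with values in $\mathcal Y$ almost everywhere. So it defines an invertible element of $\mathbb M_n(\mathcal A)$ with $\|Y\|,\|Y^{-1}\|\le\kappa$, and $YS_i=T_iY$ for all $i$. $\square$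

*Proof of Theorem 1.* Identify $\mathcal M$ with $\mathbb M_n(\mathcal A)$ and $\mathbb M_2(\mathcal M)$ with $\mathbb M_{2n}(\mathcal A)$. If $T_1\oplus T_1\sim T_2\oplus T_2$, apply Theorem 2 with $a=0$, $m=2$, $p=1$, $R_i=0$ and the constant families $S_i=T_1$, $T_i=T_2$ (every member of the third family equal to the given operator $T_2$). Conversely, if $YT_1Y^{-1}=T_2$, then $Y\oplus Y$ conjugates $T_1\oplus T_1$ to $T_2\oplus T_2$. $\square$

## 7. An odd map into $\mathrm{GL}_2(\mathbb C)$ and unbounded degree

We turn to Theorem 3. The direction (ii)$\Rightarrow$(i) is immediate: similarity in a finite direct sum is similarity in each summand, and Theorem 1 applies to each summand. (For infinitely many summands the constants of Lemma 4 come into play, and they depend on $n$.)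

For (i)$\Rightarrow$(ii) we need, for each $k$, matrices $T_{1,k},T_{2,k}$ whose doubles are similar with norms bounded independently of $k$, while similarities of the matrices themselves have unbounded norms. The source of such matrices is a fact of topology. By the Borsuk–Ulam theorem, every continuous odd map $S^2\to\mathbb R^2=\mathbb C$ has a zero, so there is no continuous odd map $S^2\to\mathbb C\setminus\{0\}=\mathrm{GL}_1(\mathbb C)$. But there is an odd map $S^2\to\mathrm{GL}_2(\mathbb C)$, namely
$$G(x)=x_1\sigma_1+x_2\sigma_2+x_3\sigma_3,\qquad\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\ \sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\ \sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.$$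
It is real-linear in $x\in\mathbb R^3$, self-adjoint, and $G(x)^2=|x|^2I_2$, so $\|G(x)\|=|x|$. Doubling replaces scalars by $2\times2$ matrices, and thus makes room for $G$.

To encode approximate continuity of a function in a similarity, look at one $2\times2$ case. Let $T_1=\begin{pmatrix}\lambda&c\\0&\mu\end{pmatrix}$ and $T_2=\begin{pmatrix}\lambda&c'\\0&\mu\end{pmatrix}$ with $\lambda\ne\mu$, and let $y=\begin{pmatrix}g&b\\w&h\end{pmatrix}$ satisfy $yT_1=T_2y$. The $(2,1)$ entry gives $w\lambda=\mu w$, so $w=0$. The $(1,2)$ entry gives $gc+b\mu=\lambda b+c'h$, that is,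
$$b\,(\mu-\lambda)=c'h-gc.$$
If $|b|\le K$ and the gap $\mu-\lambda$ is small, then $c'h$ must be close to $gc$. With $c=1$ and $c'=\pm1$, this says that $g$ is close to $\pm h$. We now do this for many points on the sphere at once.

**Step 1: the building blocks.** The purpose is to define $T_{1,k},T_{2,k}$. Let $k\ge10$ be an integer and $\delta=1/k$. For $x,y\in S^2\subset\mathbb R^3$ let $d(x,y)=\min(|x-y|,|x+y|)$. Let $D_k\subset S^2$ be a maximal subset with $d(x,y)\ge\delta$ for distinct $x,y\in D_k$. Such sets are $\delta$-separated in a compact space, so their sizes are bounded and a finite maximal one exists. Put $N_k=|D_k|$. Note that $D_k$ contains no antipodal pair, since $d(x,-x)=0$.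

Call $x,y\in D_k$ *neighbors* if $d(x,y)\le4\delta$; thus $x$ is a neighbor of itself. Since $|x-y|^2+|x+y|^2=4$, at most one of the two distances is below $\sqrt2$. As $4\delta\le0.4<\sqrt2$, for neighbors there is a unique sign $\varepsilon_{xy}=\varepsilon_{yx}\in\{\pm1\}$ with $|x-\varepsilon_{xy}y|=d(x,y)$, and $\varepsilon_{xx}=1$. For instance, if $y$ is near $-x$ then $\varepsilon_{xy}=-1$.

Each $x$ has at most $9^3=729$ neighbors. Indeed, for distinct neighbors $y,y'$ of $x$ we have $|\varepsilon_{xy}y-\varepsilon_{xy'}y'|\ge d(y,y')\ge\delta$. So the open balls of radius $\delta/2$ around the points $\varepsilon_{xy}y$ are disjoint. They lie in the ball of radius $4.5\delta$ around $x$, and comparing volumes in $\mathbb R^3$ gives at most $(4.5/0.5)^3=9^3$ of them.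

Choose reals $\lambda_x\in[0,\delta/4]$ and $\mu_x\in[3\delta/4,\delta]$ for $x\in D_k$, such that all these numbers, for all $k\ge10$ and all $x\in D_k$, are pairwise distinct. (Choose them one after another; each choice avoids finitely many values.) Then
$$\delta/2\le\mu_y-\lambda_x\le\delta\qquad(x,y\in D_k).\tag{6}$$
Let $\Lambda=\mathrm{diag}(\lambda_x)$, $M=\mathrm{diag}(\mu_x)$. Let $C^1_{xy}=1$ and $C^2_{xy}=\varepsilon_{xy}$ if $x,y$ are neighbors, and $C^j_{xy}=0$ otherwise. Define
$$T_{j,k}=\begin{pmatrix}\Lambda&C^j\\0&M\end{pmatrix}\in\mathbb M_{2N_k}(\mathbb C),\qquad j=1,2.$$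
Recall the Schur test: a matrix whose absolute row sums and column sums are at most $r$ has norm at most $r$. It also applies to block matrices $(L_{xy})$ with $|L_{xy}|$ replaced by $\|L_{xy}\|$, since $\|(Lv)_x\|\le\sum_y\|L_{xy}\|\,\|v_y\|$. It gives $\|C^j\|\le729$, and the diagonal part of $T_{j,k}$ has norm at most $\delta\le1$, so $\|T_{j,k}\|\le730$.

**Step 2: the doubles are uniformly similar.** Here $G$ is put to use. Identify $T\oplus T$ with $T\otimes I_2$ by a permutation of the basis, so that each scalar entry becomes that scalar times $I_2$. Let $G=\mathrm{diag}(G(x))_{x\in D_k}$; it is self-adjoint, $G^2=1$, and so $\|G\|=1$. For neighbors let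
$$L_{xy}=\frac{\varepsilon_{xy}G(y)-G(x)}{\mu_y-\lambda_x}=\frac{G(\varepsilon_{xy}y-x)}{\mu_y-\lambda_x}\in\mathbb M_2(\mathbb C),\tag{7}$$
and let $L_{xy}=0$ otherwise. By (6), $\|L_{xy}\|\le4\delta/(\delta/2)=8$. Hence $\|L\|\le8\cdot729=5832$. Put
$$X_k=\begin{pmatrix}G&L\\0&G\end{pmatrix},\qquad X_k^{-1}=\begin{pmatrix}G&-GLG\\0&G\end{pmatrix};$$
the product of the two has $(1,2)$ block $-G^2LG+LG=0$ and diagonal blocks $G^2=1$. We check
$$X_k(T_{1,k}\otimes I_2)=(T_{2,k}\otimes I_2)X_k.$$
The $(2,1)$ blocks are zero. The diagonal blocks agree because $G$ is block diagonal and so commutes with $\Lambda\otimes I_2$ and $M\otimes I_2$. The $(1,2)$ block reads, at position $(x,y)$,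
$$G(x)C^1_{xy}+L_{xy}\mu_y=\lambda_xL_{xy}+C^2_{xy}G(y).$$
For neighbors this is (7), and otherwise both sides vanish. Thus $\|X_k\|,\|X_k^{-1}\|\le1+5832=5833$ for all $k$.

**Step 3: the blocks themselves are not uniformly similar.** This is where Borsuk–Ulam enters.

**Claim 5.** Let $K\ge1$, $k\ge10$, and let $y\in\mathbb M_{2N_k}(\mathbb C)$ be invertible with $yT_{1,k}=T_{2,k}y$ and $\|y\|,\|y^{-1}\|\le K$. Then $k\le2K^2$.

*Proof.* Write $y=\begin{pmatrix}g&b\\w&h\end{pmatrix}$ with blocks indexed by $D_k$. The $(2,1)$ block of $yT_{1,k}=T_{2,k}y$ is $w\Lambda=Mw$. Entrywise, $w_{xy}(\lambda_y-\mu_x)=0$, so $w=0$. The diagonal blocks then read $g\Lambda=\Lambda g$ and $hM=Mh$. Since the $\lambda_x$ are distinct and the $\mu_x$ are distinct, $g=\mathrm{diag}(g_x)$ and $h=\mathrm{diag}(h_x)$. Since $y$ is block upper triangular and invertible, $y^{-1}$ is block upper triangular with diagonal blocks $g^{-1},h^{-1}$. So $|g_x^{-1}|\le K$, that is,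
$$|g_x|\ge1/K\qquad(x\in D_k).\tag{8}$$
The $(1,2)$ block gives $b_{xy}(\mu_y-\lambda_x)=C^2_{xy}h_y-g_xC^1_{xy}$. Since $|b_{xy}|\le K$, (6) gives $|\varepsilon_{xy}h_y-g_x|\le K\delta$ for neighbors. Taking $x=y$, we get $|h_y-g_y|\le K\delta$. Hence
$$|\varepsilon_{xy}g_y-g_x|\le2K\delta\qquad\text{for neighbors }x,y.\tag{9}$$

So $x\mapsto g_x$ is nearly an odd continuous function. We make it truly so. Define $f_0$ on $D_k\cup(-D_k)$ by $f_0(\pm x)=\pm g_x$ for $x\in D_k$; this is well defined, as $D_k\cap(-D_k)=\emptyset$. Let $u=sx$, $u'=s'y$ with $x,y\in D_k$, $s,s'\in\{\pm1\}$ and $|u-u'|<4\delta$. Then $|x-ss'y|<4\delta$, so $x,y$ are neighbors and $\varepsilon_{xy}=ss'$. By (9),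
$$|f_0(u)-f_0(u')|=|g_x-ss'g_y|\le2K\delta.\tag{10}$$
For $z\in S^2$ let $\phi_u(z)=\max(0,2\delta-|z-u|)$ and
$$f(z)=\frac{\sum_u\phi_u(z)f_0(u)}{\sum_u\phi_u(z)},\qquad u\text{ running over }D_k\cup(-D_k).$$
(We do not need $f=f_0$ on $D_k\cup(-D_k)$.) By maximality of $D_k$, every $z\in S^2$ is within distance $\delta$ of some $u\in D_k\cup(-D_k)$. So the denominator is positive and $f:S^2\to\mathbb C$ is continuous. It is odd: since $\phi_u(-z)=\phi_{-u}(z)$ and $f_0(u)=-f_0(-u)$, replacing $z$ by $-z$ changes the sign of the numerator and fixes the denominator. By Borsuk–Ulam there is $z$ with $f(z)=0$. If $\phi_u(z)>0$ and $\phi_{u'}(z)>0$, then $|u-u'|<4\delta$. Fix one $u_0$ with $\phi_{u_0}(z)>0$. By (10), $f(z)=0$ is a convex combination of numbers within $2K\delta$ of $f_0(u_0)$, so $|f_0(u_0)|\le2K\delta$. By (8), $|f_0(u_0)|\ge1/K$. Hence $1/K\le2K\delta=2K/k$, that is, $k\le2K^2$. $\square$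

**Remark.** For $a=0$, $m=2$, Lemma 4 gives a finite constant for each $n$. With $K=5833$ these constants cannot be bounded independently of $n$. If some $\kappa_0\ge1$ served for all $n$, then, applied with $n=2N_k$ to $T_{1,k},T_{2,k},X_k$, it would give similarities with norms at most $\kappa_0$, and Claim 5 would give $k\le2\kappa_0^2$ for every $k\ge10$. So the dependence on $n$ in the positive result is unavoidable.

**Step 4: embed all the blocks in $\mathcal M$.** Assume (ii) fails; we build $T_1,T_2\in\mathcal M$ that violate (i). By the structure theorem for type I algebras, $\mathcal M$ is a direct sum of homogeneous algebras of type $\mathrm I_\nu$ over distinct cardinals $\nu$. Since (ii) fails, one of two cases occurs.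

- There is a nonzero summand with $\nu$ infinite. It is isomorphic to $B(H)\bar\otimes\mathcal A$ with $\dim H=\nu$ infinite and $\mathcal A\ne0$ abelian. Choose pairwise orthogonal subspaces $H_k\subset H$ with $\dim H_k=2N_k$ ($k\ge10$), and let $e_k$ be the projection onto $H_k$ tensored with $1$.
- There are nonzero summands $\mathbb M_n(\mathcal A_n)$ for infinitely many finite $n$. Choose distinct $n_k$ ($k\ge10$) among these $n$ with $n_k\ge2N_k$, and let $e_k$ be the sum of the first $2N_k$ diagonal matrix units of $\mathbb M_{n_k}(\mathcal A_{n_k})$.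

In both cases the $e_k$ are pairwise orthogonal projections in $\mathcal M$, and $e_k\mathcal Me_k\cong\mathbb M_{2N_k}(\mathcal B_k)$ with $\mathcal B_k\ne0$ abelian. Regard $\mathbb M_{2N_k}(\mathbb C)$ as the scalar matrices in $e_k\mathcal Me_k$, with unit $e_k$. Let $e=\sum_ke_k$ and
$$T_j=\sum_kT_{j,k}+2(1-e)\in\mathcal M,\qquad X=\sum_kX_k+(1-e)\otimes I_2\in\mathcal M\otimes\mathbb M_2(\mathbb C)=\mathbb M_2(\mathcal M).$$
These are bounded block-diagonal sums by Steps 1 and 2. The element $X$ is invertible, with inverse $\sum_kX_k^{-1}+(1-e)\otimes I_2$ and $\|X^{\pm1}\|\le5833$. By Step 2, $X(T_1\oplus T_1)X^{-1}=T_2\oplus T_2$.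

**Step 5: $T_1$ is not similar to $T_2$ in $\mathcal M$.** We show that a similarity would split into blocks, and then contradict Claim 5. Suppose $Y\in\mathcal M$ is invertible with $YT_1=T_2Y$, and put $K=\max(1,\|Y\|,\|Y^{-1}\|)$. The projections $e_k$ and $e$ commute with $T_1$ and $T_2$.

First, let $k\ne l$ and $W=e_kYe_l$. Then $WT_{1,l}=e_kYT_1e_l=e_kT_2Ye_l=T_{2,k}W$. Let $q$ be the characteristic polynomial of $T_{1,l}$. Then $0=Wq(T_{1,l})=q(T_{2,k})W$. The eigenvalues of $T_{2,k}$ are the $\lambda_x,\mu_x$ with $x\in D_k$, and by the choice in Step 1 they differ from the eigenvalues of $T_{1,l}$. So $q(T_{2,k})$ is invertible in $e_k\mathcal Me_k$ and $W=0$.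

Second, $W=e_kY(1-e)$ satisfies $2W=T_{2,k}W$, and $W=(1-e)Ye_k$ satisfies $WT_{1,k}=2W$. All eigenvalues of $T_{j,k}$ lie in $[0,1/10]$, so $T_{j,k}-2e_k$ is invertible in $e_k\mathcal Me_k$, and both $W$ vanish.

Since $1=\sum_le_l+(1-e)$, with strong convergence, these facts give $e_kY=e_kYe_k=Ye_k$. So $Y$, and hence $Y^{-1}$, commutes with $e_k$. Therefore $Y_k=e_kYe_k$ is invertible in $e_k\mathcal Me_k\cong\mathbb M_{2N_k}(\mathcal B_k)$ with inverse $e_kY^{-1}e_k$, both have norm at most $K$, and $Y_kT_{1,k}=T_{2,k}Y_k$.

It remains to pass from $\mathcal B_k$ to scalars. Let $\chi$ be a character of the nonzero abelian algebra $\mathcal B_k$, and apply it entrywise. This gives a unital $*$-homomorphism $\mathbb M_{2N_k}(\mathcal B_k)\to\mathbb M_{2N_k}(\mathbb C)$. It is contractive, like every $*$-homomorphism of $C^*$-algebras, and it fixes scalar matrices. The image $y$ of $Y_k$ is invertible, $yT_{1,k}=T_{2,k}y$, and $\|y\|,\|y^{-1}\|\le K$. By Claim 5, $k\le2K^2$. This holds for every $k\ge10$ with the same $K$, a contradiction. So $T_1\not\sim T_2$ in $\mathcal M$ while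 $T_1\oplus T_1\sim T_2\oplus T_2$ in $\mathbb M_2(\mathcal M)$, and (i) fails. This proves Theorem 3. $\square$
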